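# The Ekedahl–Oort type of the Suzuki curves

## 1. Fourteen differentials on the curve $z^8+z=y^{10}+y^3$

Let $k$ be an algebraically closed field of characteristic $2$, and let $X$ be the smooth projective model of the affine curve
$$U:\quad z^8+z=y^2(y^8+y).$$
It has genus $14$ and exactly one point $\infty$ outside $U$. (These are the case $q=8$ of the facts recalled in Section 4.) The derivative of the equation with respect to $z$ is $1$, and the equation is monic in $z$. So $U$ is smooth and $y:U\to\mathbb A^1$ is finite étale of degree $8$. Hence $dy$ has neither zeros nor poles on $U$, and $\operatorname{div}(dy)=(2g-2)\infty=26\,\infty$. A holomorphic form is therefore $f\,dy$ with $f$ regular on $U$ and with a pole of order at most $26$ at $\infty$.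

Which functions have small poles? Put $h_1=z^4+y^5$ and $h_2=z^2+yh_1$. Then
$$h_1^2=z^8+y^{10}=z+y^3,\qquad h_2=z^2+yz^4+y^6=(z+y^3)^2+yz^4=h_1^4+yz^4,$$
$$h_2^2=z^4+y^2h_1^2=z^4+y^2z+y^5=zy^2+h_1 .$$
The function $y$ has pole order $8$ at $\infty$. The equation of the curve gives pole order $10$ for $z$, the equation $h_1^2=z+y^3$ gives $24/2=12$ for $h_1$, and $h_2^2=zy^2+h_1$ gives $26/2=13$ for $h_2$. The fourteen functions
$$1,\ y,\ z,\ h_1,\ h_2,\ y^2,\ zy,\ z^2,\ yh_2,\ zh_1,\ zh_2,\ h_1^2,\ h_1h_2,\ h_2^2$$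
have the pole orders $0,8,10,12,13,16,18,20,21,22,23,24,25,26$. These are distinct and at most $26$. So the fourteen functions, multiplied by $dy$, form a basis of $H^0(X,\Omega^1)$.

Now apply the Cartier operator $V$. Every function on $X$ is uniquely $a^2+yb^2$, and $V((a^2+yb^2)\,dy)=b\,dy$. The identities above say
$$z=h_1^2+y\cdot y^2,\qquad h_1=(z^2)^2+y\,(y^2)^2,\qquad h_2=(h_1^2)^2+y\,(z^2)^2 .$$
Write $f$ for $f\,dy$. We read off $V(1)=0$, $V(y)=1$, $V(z)=y$, $V(h_1)=y^2$, $V(h_2)=z^2$. All squares go to $0$. For a product, multiply out and take the $y$-part; for instance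
$$zh_1=(h_1^2+y\cdot y^2)(z^4+y\cdot y^4)\ \Longrightarrow\ V(zh_1)=h_1y^2+yz^2=y(yh_1+z^2)=yh_2 .$$
In the same way $V(zy)=h_1$, $V(yh_2)=h_1^2$, $V(h_1h_2)=z^4+y^2h_1^2=h_2^2$ and $V(zh_2)=h_1z^2+yh_1^2=h_1h_2$. So the fourteen forms fall into chains under $V$:
$$z\to y\to1\to0,\qquad zy\to h_1\to y^2\to0,\qquad zh_1\to yh_2\to h_1^2\to0,$$
$$zh_2\to h_1h_2\to h_2^2\to0,\qquad h_2\to z^2\to0 .$$
The operator $V$ has chains of lengths $3,3,3,3,2$.

The choice of $z^2$ in the basis matters. The function $yh_1=z^2+h_2$ also has pole order $20$ and could replace $z^2$. With it we would get $V(yh_1)=V(h_2)=z^2=yh_1+h_2$, which is no longer a basis vector.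

Holomorphic forms are only half of the story: they sit inside the $28$-dimensional space $H^1_{dR}(X/k)$, on which a Frobenius $F$ acts as well. The pair $(F,V)$ on this space encodes the group scheme $\mathrm{Jac}(X)[2]$. How do $F$ and $V$ fit together on it, for this curve and for the whole family to which it belongs?

## 2. $F$, $V$, words and final filtrations

Throughout, $\sigma$ is the Frobenius of $k$, and $\mathbb E$ is the ring generated over $k$ by $F,V$ with
$$FV=VF=0,\qquad F\lambda=\lambda^\sigma F,\qquad \lambda V=V\lambda^\sigma\qquad(\lambda\in k).$$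
The symbol $\neg$ exchanges the two letters $V$ and $F$.

**De Rham cohomology.** Let $X$ be a smooth projective curve of genus $g$ over $k$, covered by two affine open sets $U,U'$. Then $D:=H^1_{dR}(X/k)$ is the space of triples $(\omega,\omega',f)$ with $\omega\in\Omega(U)$, $\omega'\in\Omega(U')$, $f\in\mathcal O(U\cap U')$ and $\omega-\omega'=df$, modulo the triples $(du,du',u-u')$ with $u\in\mathcal O(U)$, $u'\in\mathcal O(U')$. It has dimension $2g$ and sits in an exact sequence
$$0\to H^0(X,\Omega^1)\to D\to H^1(X,\mathcal O)\to0,\qquad \omega\mapsto(\omega,\omega,0),\quad(\omega,\omega',f)\mapsto f,$$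
where $H^1(\mathcal O)=\mathcal O(U\cap U')/(\mathcal O(U)+\mathcal O(U'))$. The operators are as follows. $F(\omega,\omega',f)=(0,0,f^2)$ is $\sigma$-linear. $V(\omega,\omega',f)$ is the global form equal to the Cartier transform of $\omega$ on $U$ and of $\omega'$ on $U'$; it is $\sigma^{-1}$-linear. On $H^1(\mathcal O)$, $F$ is squaring. By Oda (*The first de Rham cohomology group and Dieudonné modules*, Ann. Sci. ÉNS 1969, §5), $D$ is the Dieudonné module of $\mathrm{Jac}(X)[2]$, and $\ker F=\operatorname{im}V=H^0(X,\Omega^1)$. Since $\mathrm{Jac}(X)[2]$ is isomorphic to its Cartier dual, the covariant and contravariant modules agree. Section 13 shows directly that our answer does not depend on such conventions.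

We use the standard facts about the Cartier operator: it is additive, $V(f^2\omega)=fV(\omega)$, it kills exact forms, it preserves regularity, and $\operatorname{Res}(\omega)=\operatorname{Res}(V\omega)^2$.

**Definition (word modules).** Let $\varepsilon:\mathbb Z\to\{V,F\}$ be periodic with least period $\ell$. The module $N(\varepsilon)$ has $k$-basis $z_i$ $(i\in\mathbb Z/\ell)$ with

- if $\varepsilon_i=V$: $Vz_i=z_{i+1}$ and $Fz_{i+1}=0$;
- if $\varepsilon_i=F$: $Fz_{i+1}=z_i$ and $Vz_i=0$.

Shifts of $\varepsilon$ give isomorphic modules. Suppose the cyclic word of $\varepsilon$ is $V^{a_1}F^{b_1}\cdots V^{a_s}F^{b_s}$, with all $a_i,b_i\ge1$. Let $X_i$ be the basis vector at the beginning of the $i$-th $V$-run. Walking along the $V$-run from $X_i$ we reach $V^{a_i}X_i$. Walking back along the following $F$-run from $X_{i+1}$ we reach the same vector, so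
$$V^{a_i}X_i=F^{b_i}X_{i+1}\qquad(i\in\mathbb Z/s).$$
The $X_i$ generate $N(\varepsilon)$, and these relations suffice. In the module they define, $V^{a_i+1}X_i=VF^{b_i}X_{i+1}=0$ and $F^{b_i+1}X_{i+1}=FV^{a_i}X_i=0$, so it is spanned by the $\sum(a_i+b_i)=\ell$ elements $V^jX_i$ $(0\le j\le a_i)$ and $F^jX_{i+1}$ $(0<j<b_i)$. It maps onto $N(\varepsilon)$, which has dimension $\ell$. For example, $V^aF^a$ gives $\mathbb E/\mathbb E(F^a+V^a)$.

**Example.** On the elliptic curve $z^2+z=y^3$ the form $dy$ spans $H^0(\Omega^1)$ and $V(dy)=0$. So $V$ and $F$ both kill the line $H^0(\Omega^1)=\operatorname{im}V$. As $\operatorname{im}F\subset\ker V$ and both have dimension $1$, we get $\operatorname{im}F=\ker V=H^0(\Omega^1)$. Take $x\notin H^0(\Omega^1)$. Then $Vx$ and $Fx$ are nonzero multiples of each other, and replacing $x$ by $\lambda x$ multiplies $Vx$ by $\lambda^{1/2}$ and $Fx$ by $\lambda^2$. For suitable $\lambda$ we get $Vx=Fx$, so $D\cong\mathbb E/\mathbb E(F+V)$, the module of the word $VF$.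

**Definition (Ekedahl–Oort type).** For a symmetric $BT_1$ group scheme of rank $p^{2g}$ over $k$, a final filtration is a chain $0=N_0\subset N_1\subset\cdots\subset N_{2g}$ of subspaces of its Dieudonné module, stable under $V$ and $F^{-1}$, with $\dim N_i=i$. The Ekedahl–Oort type is $\nu=[\nu_1,\dots,\nu_g]$ with $\nu_i=\dim V(N_i)$; put $\nu_0=0$.

A final filtration exists, $\nu$ does not depend on its choice, and $\nu$ determines the isomorphism class of the group scheme. One has $\nu_i\le\nu_{i+1}\le\nu_i+1$. The $p$-rank is $\max\{i:\nu_i=i\}$ and the $a$-number is $g-\nu_g$.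

**Example.** In $N(V^2F^2)$ we have $Vz_0=z_1$, $Vz_1=z_2$, $Fz_3=z_2$, $Fz_0=z_3$, and all other values are $0$. Take the flag spanned successively by $z_2,z_1,z_3,z_0$. Then $V$ maps $N_1,N_2,N_3,N_4$ to $0,N_1,N_1,N_2$, and $F^{-1}$ maps $N_0,N_1,N_2,N_3$ to $N_2,N_3,N_3,N_4$. So the flag is final, and $\nu=[0,1]$.

## 3. Why the chains of $V$ on holomorphic forms do not decide

The sensible first approach is the one of Section 1: compute $V$ on $H^0(\Omega^1)$. What does it tell us? In a word module, $\operatorname{im}V$ is spanned by the $z_i$ with $\varepsilon_{i-1}=V$. A maximal run $V^a$ at the positions $p,\dots,p+a-1$ contributes the chain $z_{p+1}\to\cdots\to z_{p+a}\to0$ of length $a$. So if $D$ is a sum of word modules, the computation for $q=8$ says that its $V$-runs have the lengths $3,3,3,3,2$. It does not say which $F$-run follows which $V$-run. Consider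
$$A=N(V^3F^3)^4\oplus N(V^2F^2),\qquad B=N(V^3F^3)^2\oplus N(V^3F^3V^2F^3V^3F^2).$$
Both have dimension $28$, both have $V$-runs and $F$-runs of lengths $3,3,3,3,2$, and for both the collection of words is unchanged under $\neg$. (For the long word: negating gives $F^3V^3F^2V^3F^3V^2$, a cyclic shift of the original.) Yet they are not isomorphic. In $A$ we have $V^3A=F^3A$, because $V^3X=F^3X$ in each $N(V^3F^3)$, while $V^3=F^3=0$ on $N(V^2F^2)$. In the long word of $B$ the relations are $V^3X_1=F^3X_2$, $V^2X_2=F^3X_3$, $V^3X_3=F^2X_1$. There $V^3$ has image spanned by the basis vectors $V^3X_1,V^3X_3$, and $F^3$ has image spanned by $F^3X_2=V^3X_1$ and $F^3X_3=V^2X_2$; these differ. So the approach stops at this point: we must know how the bottom of each chain is reached by $F$ from outside $H^0(\Omega^1)$.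

What gets past it is a supply of explicit classes in $H^1(\mathcal O)$. Here is the smallest one. Squaring $h_2^2=zy^2+h_1$ gives
$$yh_2^4+h_1h_2=z^2y^5+yh_1^2+h_1h_2=z^2y^5+h_1(yh_1+h_2)=z^2(y^5+h_1)=z^6 .$$
Let $U'=X\setminus\{h_2=0\}$ and $f=z^3h_2^{-2}\in\mathcal O(U\cap U')$. Then
$$f^2=y+h_1h_2^{-3}.$$
The first summand is regular on $U$. The second is regular on $U'$, since it has order $39-12>0$ at $\infty$. So $F$ kills the class of $f$ in $H^1(\mathcal O)$. For a lift of this class to $D$, $F(\text{lift})=(0,0,f^2)\equiv(dy,d(h_1h_2^{-3}),0)$, which is the form $dy$, the bottom of the chain $z\to y\to1$. Moreover $f\cdot zh_2\,dy=z^4h_2^{-1}dy$ has order $-40+13+26=-1$ at $\infty$, so its residue is nonzero: $f$ pairs nontrivially with the top $zh_2$ of another chain. We shall produce one such class for every chain, show that these classes are exactly dual to the tops, and read off the gluing.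

## 4. Ties and antiperiods: the statements

Let $m\ge1$, $q=2^{2m+1}$, $q_0=2^m$, $n=2m+1$. Let $X=S_m$ be the Suzuki curve, the smooth projective model of the irreducible plane curve
$$W^{q_0}(Z^q+ZW^{q-1})=Y^{q_0}(Y^q+YW^{q-1}).$$
It has genus $g=q_0(q-1)$ and exactly one point over infinity. The question, from Friedlander, Garton, Malmskog, Pries and Weir, "The a-numbers of Jacobians of Suzuki curves", arXiv:1110.6898 (2011), is to find the Ekedahl–Oort type of $\mathrm{Jac}(S_m)[2]$, or equivalently its covariant Dieudonné module. The $2$-rank is $0$, so $\nu_1=0$. The $a$-number is known to be $\sum_{i=1}^{q_0}i^2$, so $\nu_g=q_0(10q_0+7)(q_0-1)/6$.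

The answer is written in sequences of letters subject to two kinds of rules. Let
$$\mathcal J=\{J\subset\mathbb Z/n:\ J\cap(J+m)=\emptyset\},\qquad T_J=J\sqcup(J+m),\qquad E_J=(\mathbb Z/n)\setminus T_J ,$$
and let $\Omega_J$ be the set of $\varepsilon:\mathbb Z\to\{V,F\}$ such that
$$\varepsilon_t=\varepsilon_{t-1}\ \text{ if } t\bmod n\in T_J,\qquad \varepsilon_t=\neg\,\varepsilon_{t-m-1}\ \text{ if } t\bmod n\in E_J. \tag{1}$$

**Lemma 1 (explicit form of $\Omega_J$).** Let $J\in\mathcal J$ and $\kappa=m-|J|$. Then $|E_J|=2\kappa+1$. Let $\cdots<\tau_i<\tau_{i+1}<\cdots$ be the integers with residue in $E_J$. Then $\varepsilon\in\Omega_J$ if and only if $\varepsilon$ is constant on each $[\tau_i,\tau_{i+1})$ and $\eta_i:=\varepsilon_{\tau_i}$ satisfies $\eta_i=\neg\eta_{i-\kappa-1}$ for all $i$. Hence $|\Omega_J|=2^{m+1-|J|}$, and all $\varepsilon\in\Omega_J$ are periodic.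

**Proof.** $|E_J|=n-2|J|=2\kappa+1$ is odd, hence positive. The first rule says exactly that $\varepsilon$ is constant on the intervals $[\tau_i,\tau_{i+1})$. For the second rule we must know how many $\tau$'s lie between $t-m$ and $t$.

Let $t\bmod n\in E_J$ and $j\in J$; write $j\equiv t-a$ with $0\le a\le2m$. The window of residues $\{t-m,\dots,t\}$ contains $j$ iff $a\le m$. If $a\ge m$, then $j+m\equiv t-(a-m)$ lies in the window. If $a<m$, then $j+m\equiv t-(a+m+1)$ with $m+1\le a+m+1\le2m$ does not. The case $a=m$ would give $j+m\equiv t\in T_J$, which is excluded. So for each $j\in J$ exactly one of $j,j+m$ is in the window. The window therefore contains exactly $|J|$ elements of $T_J$ and $m+1-|J|=\kappa+1$ elements of $E_J$.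

Hence, if $t=\tau_i$, the integers in $[t-m,t]$ with residue in $E_J$ are $\tau_{i-\kappa},\dots,\tau_i$, and the largest $\tau$ that is $\le t-m-1$ is $\tau_{i-\kappa-1}$. If $\varepsilon$ is constant on blocks, then $\varepsilon_{t-m-1}=\eta_{i-\kappa-1}$, and the second rule reads $\eta_i=\neg\eta_{i-\kappa-1}$. The $\kappa+1$ values $\eta_0,\dots,\eta_\kappa$ are free and determine everything. As $\eta$ has period $2\kappa+2$ and $\tau_{i+2\kappa+1}=\tau_i+n$, the sequence $\varepsilon$ has period $(2\kappa+2)n$. $\square$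

In particular every $\varepsilon\in\Omega_J$ contains both letters.

**Example ($m=1$).** Here $n=3$ and $J$ is empty or a single element. For $J=\emptyset$ we have $\kappa=1$ and $\varepsilon_t=\neg\varepsilon_{t-2}$, giving the four shifts of $VVFF$. For $J=\{0\}$ we have $T_J=\{0,1\}$, $E_J=\{2\}$, $\kappa=0$: the blocks $[2,5),[5,8),\dots$ alternate, so the word is $VVVFFF$. The three one-element sets $J$ give the six shifts of $V^3F^3$, each from exactly one $J$.

For periodic $\varepsilon$ put
$$\mu(\varepsilon)=\sum_{J\in\mathcal J,\ \varepsilon\in\Omega_J}4^{|J|},\qquad \mathcal E=\bigcup_J\Omega_J .$$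
For the shift $(S\varepsilon)_t=\varepsilon_{t+1}$ one has $S\Omega_J=\Omega_{J-1}$, because $t+1\in T_J$ iff $t\in T_{J-1}$. So $\mathcal E$ and $\mu$ are shift invariant.

**Theorem A (Dieudonné module).** For every $m\ge1$, $D\cong\bigoplus_{[\varepsilon]}N(\varepsilon)^{\mu(\varepsilon)}$, the sum over shift classes in $\mathcal E$.

**Theorem B (Ekedahl–Oort type).** Order $\mathcal E$ by: $\varepsilon<\varepsilon'$ if at the largest index $i<0$ with $\varepsilon_i\ne\varepsilon'_i$ one has $\varepsilon_i=V$. List $\mathcal E$ as $\varepsilon^{(1)}<\varepsilon^{(2)}<\cdots$. For $\sum_{j<s}\mu(\varepsilon^{(j)})<i\le\sum_{j\le s}\mu(\varepsilon^{(j)})$ one has $\nu_i-\nu_{i-1}=1$ if $\varepsilon^{(s)}_0=V$, and $\nu_i-\nu_{i-1}=0$ if $\varepsilon^{(s)}_0=F$.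

For $m=1$, Theorem A gives $N(V^2F^2)\oplus N(V^3F^3)^4$, the candidate $A$ of Section 3. The plan of the proof is to find a basis of $D$ that $F$ and $V$ permute in the manner of word modules, to attach to each basis element a set $J\in\mathcal J$ that moves rigidly under the permutation, and to show that the letters obey (1). A count then forces the multiplicities.

## 5. Five identities and the Cartier operator on $S_m$

Let $U$ be the affine curve $z^q+z=y^{q_0}(y^q+y)$. As before it is smooth, $y:U\to\mathbb A^1$ is finite étale of degree $q$, and $X\setminus U=\{\infty\}$. Put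
$$h_1=z^{2q_0}+y^{2q_0+1},\qquad h_2=z^{2q_0}y+h_1^{2q_0}.$$
Note that $2q_0^2=q$, and that $q_0$ is even.

**Step 1: the identities.** They allow us to rewrite products and to compute $V$.

- (R1) $h_1^{q_0}=z+y^{q_0+1}$. Indeed $h_1^{q_0}=z^q+y^{q+q_0}$; use the curve equation.
- (R2) $z^2=yh_1+h_2$. Indeed $z^2+yh_1+h_2=z^2+y^{2q_0+2}+h_1^{2q_0}=(z+y^{q_0+1}+h_1^{q_0})^2=0$ by (R1).
- (R3) $zy^{q_0}=h_1+h_2^{q_0}$. Indeed $h_2^{q_0}=z^qy^{q_0}+(h_1^{q_0})^{2q_0}$, where $z^qy^{q_0}=zy^{q_0}+y^{q+2q_0}+y^{2q_0+1}$ by the curve equation and $(h_1^{q_0})^{2q_0}=z^{2q_0}+y^{q+2q_0}$ by (R1). The sum is $zy^{q_0}+h_1$.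
- (R4) $zh_1^{q_0}=h_2+yh_2^{q_0}$. By (R3), (R2), (R1), $h_2+yh_2^{q_0}=h_2+yh_1+zy^{q_0+1}=z(z+y^{q_0+1})=zh_1^{q_0}$.
- (R5) $z^{2q_0+2}=h_1h_2+yh_2^{2q_0}$. Squaring (R3), $yh_2^{2q_0}+h_1h_2=z^2y^{2q_0+1}+h_1(yh_1+h_2)=z^2(y^{2q_0+1}+h_1)=z^{2q_0+2}$.

**Step 2: pole orders at $\infty$.** They tell us which monomials give holomorphic forms. Since $\infty$ is the only point over $y=\infty$, $y$ has pole order $q$. The curve equation gives $q+q_0$ for $z$. In (R1), $y^{q_0+1}$ has a larger pole order than $z$, so $h_1$ has pole order $q(q_0+1)/q_0=q+2q_0$. In (R3), $zy^{q_0}$ has a larger pole order than $h_1$, so $h_2$ has pole order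
$$(q+q_0+qq_0)/q_0=q+2q_0+1=:\Delta .$$
As $dy$ has no zeros or poles on $U$, $\operatorname{div}(dy)=(2g-2)\infty$. A direct computation with $4q_0^2=2q$ gives $(2q_0-2)\Delta=2q_0q-2q_0-2=2g-2$.

Let $P=k[x_0,x_1,x_2,x_3,z]$ with the standard grading, and let $ev:P\to k(X)$ send $x_0,x_1,x_2,x_3,z$ to $1,y,h_1,h_2,z$. All five images have pole order at most $\Delta$, so $ev(P_d)\subset L(d\Delta\infty)$ and $ev(P_{2q_0-2})\,dy\subset H^0(\Omega^1)$. I often omit $ev$, and write $f$ for $f\,dy$. Put
$$\theta=x_0x_3+x_1x_2,\qquad t=x_0x_3,\qquad ev(\theta)=z^2\ \text{ by (R2)}.$$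

**Step 3: the Cartier operator.** The aim is to see that $V$ maps certain small monomials to pure powers of monomials. We have
$$h_1=(z^{q_0})^2+y(y^{q_0})^2,\quad h_2=(h_1^{q_0})^2+y(z^{q_0})^2,\quad z=(h_1^{q_0/2})^2+y(y^{q_0/2})^2 .$$
I claim that
$$\begin{gathered}V(1)=0,\quad V(x_0x_1)=x_0^{q_0},\ \ V(x_0x_2)=x_1^{q_0},\ \ V(x_1x_3)=x_2^{q_0},\ \ V(x_2x_3)=x_3^{q_0},\quad V(t)=z^{q_0},\\ V(zx_0)=(x_0x_1)^{q_0/2},\ V(zx_1)=(x_0x_2)^{q_0/2},\ V(zx_2)=(x_1x_3)^{q_0/2},\ V(zx_3)=(x_2x_3)^{q_0/2}.\end{gathered}\tag{2}$$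
The values $V(y)=1$, $V(h_1)=y^{q_0}$, $V(yh_2)=h_1^{q_0}$, $V(h_2)=z^{q_0}$, $V(z)=y^{q_0/2}$, $V(zy)=h_1^{q_0/2}$ are immediate. The other three follow by multiplying out and using (R2):
$$V(h_1h_2)=z^{2q_0}+(yh_1)^{q_0}=h_2^{q_0},$$
$$V(zh_1)=h_1^{q_0/2}y^{q_0}+y^{q_0/2}z^{q_0}=y^{q_0/2}(yh_1+z^2)^{q_0/2}=(yh_2)^{q_0/2},$$
$$V(zh_2)=h_1^{q_0/2}z^{q_0}+y^{q_0/2}h_1^{q_0}=h_1^{q_0/2}(z^2+yh_1)^{q_0/2}=(h_1h_2)^{q_0/2}.$$

Let $\mathsf X=\{x_0,x_1,x_2,x_3\}$ and $\mathsf M=\{x_0x_1,x_0x_2,x_1x_3,x_2x_3\}$. Then (2) defines bijections $\varphi:\mathsf M\to\mathsf X$ with $V(\beta)=\varphi(\beta)^{q_0}$, and $\psi:\mathsf X\to\mathsf M$ with $V(z\beta)=\psi(\beta)^{q_0/2}$.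

## 6. Binary digits: symbols and the shift $v$

If $b=\beta_0z^{e_0}a^2$ with $\beta_0z^{e_0}$ one of the monomials in (2), then $V(b)=a\,V(\beta_0z^{e_0})$. In terms of the binary digits of the exponents, $V$ drops the lowest digits, shifts the rest down, and inserts something at the top. We want a set of $g$ monomials of degree $2q_0-2$ on which this works without exception.

The obvious normal form does not do this. Replacing $z^2$ by $\theta$ everywhere leaves the monomials $z^ex^a$ with $e\le1$. Already for $m=1$ these contain $yh_1$ and not $z^2$, and Section 1 showed that $V$ then leaves the set. For larger $m$ there are also too many of them: for $m=2$ there are $\binom93+\binom83=140$, while $g=124$; accordingly (R3) and (R4) give further linear relations. So we make the opposite choice, avoiding $x_1x_2$ in favor of $z^2$, digit by digit.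

**Definition (symbols).** Let $\Lambda=\{1\}\cup\mathsf X\cup\mathsf M\cup\{t\}$, with degrees $0,1,2,2$. A symbol $b\in\mathfrak B$ is $(\beta_0,\dots,\beta_m;e_0,\dots,e_m)$ with $\beta_i\in\Lambda$, $e_i\in\{0,1\}$, such that

- (S1) $\sum_i2^i(e_i+\deg\beta_i)=2q_0-2$;
- (S2) $\beta_i\in\mathsf M\Rightarrow e_{i+1}=0$ for $0\le i<m$;
- (S3) $\beta_m\in\mathsf X\Rightarrow e_0=0$.

It is identified with the monomial $z^{\sum e_i2^i}\prod\beta_i^{2^i}\in P_{2q_0-2}$. As the $\beta_i$ are squarefree, the monomial determines the symbol through the binary expansions of its exponents. The pair $(\beta_i,e_i)$ is called column $i$. From (S1), $e_m+\deg\beta_m\le1$.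

For $m=1$ the symbols are the four elements of $\mathsf M$, $t$, the four $zx_j$, the four $x_j^2$, and $z^2$: precisely the fourteen forms of Section 1.

**Carries.** Condition (S1) is equivalent to the following: with $c_0=1$, the equations
$$\deg\beta_i+e_i+c_i=1+2c_{i+1}\qquad(0\le i\le m)\tag{3}$$
have a solution with $c_i\in\{0,1\}$ and $c_{m+1}=0$. Given a solution, multiply by $2^i$ and sum: the $c$'s telescope, and we get $\sum2^i(\deg\beta_i+e_i)+1=2^{m+1}-1$. Conversely, assume (S1) and define $c_{i+1}$ recursively by (3). Summing up to $r$ gives $\sum_{i\le r}2^i(\deg\beta_i+e_i)+1=2^{r+1}-1+2^{r+1}c_{r+1}$. By (S1) the sum is $\equiv-2$ modulo $2^{r+1}$, so $c_{r+1}$ is an integer. As $-1\le\deg\beta_i+e_i+c_i-1\le3$, the integer $c_{i+1}$ is $0$ or $1$. The full sum gives $c_{m+1}=0$. The carries are unique.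

In particular $\deg\beta_0+e_0=2c_1$, so $(\beta_0,e_0)$ has one of the forms $(1,0)$, $(\mathsf M,0)$, $(t,0)$, $(\mathsf X,1)$. The first case, $c_1=0$, defines the subset $K\subset\mathfrak B$.

**Lemma 2.** $|\mathfrak B|=g$.

**Proof.** The idea is to trade symbols for monomials in four variables. For $i<m$, the pairs $(\beta_i,e_{i+1})$ allowed by (S2) are, by the value of $\deg\beta_i+2e_{i+1}$:

- value $0$: $(1,0)$;
- value $1$: $(\mathsf X,0)$;
- value $2$: $(\mathsf M,0),(t,0),(1,1)$;
- value $3$: $(\mathsf X,1)$;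
- value $4$: $(t,1)$.

Their numbers are $1,4,6,4,1$, so we may fix a bijection with subsets $S_i\subset\{0,1,2,3\}$ such that $|S_i|=\deg\beta_i+2e_{i+1}$. Let $\beta_m$ correspond to $S_m$ with $|S_m|\le1$. Condition (S1) reads $e_0+\sum_{i\le m}2^i|S_i|=2q_0-2$. Reading the $S_i$ as binary digits of four exponents, the symbols with $e_0=0$ correspond to the monomials of degree $2q_0-2$ in four variables; here $|S_m|\le1$ is automatic, since two exponents $\ge q_0$ give degree $\ge2q_0$. The symbols with $e_0=1$ have $S_m=\emptyset$ by (S3), and correspond to the monomials of degree $2q_0-3$ with all exponents $<q_0$. At most one exponent of a monomial of degree $2q_0-3$ can be $\ge q_0$, so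
$$|\mathfrak B|=\binom{2q_0+1}3+\binom{2q_0}3-4\binom{q_0}3=\frac{q_0}{6}\bigl((16q_0^2-12q_0+2)-(4q_0^2-12q_0+8)\bigr)=q_0(2q_0^2-1)=g.\ \square$$

**The map $v$.** For $b\in K$ the monomial is a square, and $V(b)=0$. For $b\notin K$ formula (2) gives $V(b)=v(b)$ with

- $\beta_0\in\mathsf M$: $v(b)=(\beta_1,\dots,\beta_m,\varphi(\beta_0);e_1,\dots,e_m,0)$;
- $\beta_0=t$: $v(b)=(\beta_1,\dots,\beta_m,1;e_1,\dots,e_m,1)$;
- $\beta_0\in\mathsf X$, $e_0=1$: $v(b)=(\beta_1,\dots,\beta_{m-1},\psi(\beta_0),1;e_1,\dots,e_m,0)$.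

In the third case $\beta_m=1$ by (S3), so the place in column $m-1$ where $\psi(\beta_0)$ lands is free. This is why (S3) is imposed.

**Lemma 3.** $v$ is a bijection $\mathfrak B\setminus K\to\mathfrak B\setminus\mathfrak L$, where $\mathfrak L=\{b:\beta_m=1,\ e_m=0,\ \beta_{m-1}\notin\mathsf M\}$. In particular $|\mathfrak L|=|K|$.

**Proof.** *The $v(b)$ are symbols.* (S1): in each case the degree is $(2q_0-2-2)/2+q_0=2q_0-2$. (S2): the columns of $v(b)$ up to $m-2$ keep their pairs $(\beta_i,e_{i+1})$ from $b$. In the first two cases column $m-1$ carries $\beta_m$, of degree $\le1$, and imposes nothing. In the third it lies in $\mathsf M$ and the new $e_m$ is $0$. (S3): vacuous in the last two cases. In the first it requires $e_1=0$, which is (S2) for $b$ at $\beta_0\in\mathsf M$.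

*The image.* The three cases give symbols with $\beta_m\in\mathsf X$; with $e_m=1$; and with $\beta_m=1$, $e_m=0$, $\beta_{m-1}\in\mathsf M$. These types are disjoint because $e_m+\deg\beta_m\le1$; they make up exactly $\mathfrak B\setminus\mathfrak L$; and $b$ is recovered from $v(b)$. Conversely let $b'$ be a symbol of one of these types.

- $\beta'_m\in\mathsf X$ (so $e'_m=0$). Put $b=(\varphi^{-1}(\beta'_m),\beta'_0,\dots,\beta'_{m-1};0,e'_0,\dots,e'_{m-1})$. The degree is $2+2(2q_0-2-q_0)=2q_0-2$. (S2) at column $0$ holds since $e'_0=0$ by (S3) for $b'$, and at the other columns by (S2) for $b'$. (S3) holds since $e_0=0$.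
- $e'_m=1$ (so $\beta'_m=1$). Put $b=(t,\beta'_0,\dots,\beta'_{m-1};0,e'_0,\dots,e'_{m-1})$. The degree is the same; (S2) is inherited; $e_0=0$ gives (S3).
- $\beta'_m=1$, $e'_m=0$, $\beta'_{m-1}\in\mathsf M$. Put $b=(\psi^{-1}(\beta'_{m-1}),\beta'_0,\dots,\beta'_{m-2},1;1,e'_0,\dots,e'_{m-1})$. The degree is $2+2(2q_0-2-q_0)$; (S2) is inherited; column $m$ has $\beta_m=1$, so (S3) is vacuous.

In each case $v(b)=b'$. $\square$

**Lemma 4.** Every symbol reaches $K$ under iteration of $v$.

**Proof.** Otherwise, since $v$ is injective and $\mathfrak B$ finite, there is a $v$-cycle of symbols outside $K$. For $b\notin K$ we have $c_0(v(b))=1=c_1(b)$, and column $i$ of $v(b)$ is column $i+1$ of $b$ for $i\le m-2$. So $c_i(v(b))=c_{i+1}(b)$ for $i\le m-1$. If $\beta_0\in\mathsf M\cup\{t\}$, then column $m-1$ of $v(b)$ is also column $m$ of $b$, so $c_m(v(b))=c_{m+1}(b)=0$. After $m-1$ more steps we reach a symbol with $c_1=0$, i.e. in $K$, a contradiction. So every symbol of the cycle has $\beta_0\in\mathsf X$.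 But a step from such a symbol puts an element of $\mathsf M$ in column $m-1$, which reaches column $0$ after $m-1$ steps, a contradiction. $\square$

So the symbols form chains under $v$, with tops $\mathfrak L$ and bottoms $K$, as in the example.

## 7. Bottoms and tops of chains: the duality $w\mapsto w^\vee$

A symbol lies in $K$ iff it is $w^2$ with $w=(\beta_0,\dots,\beta_{m-1};e_0,\dots,e_{m-1})$ (the columns $1,\dots,m$ of the symbol, renumbered) satisfying $\sum_{i<m}2^i(e_i+\deg\beta_i)=q_0-1$ and (S2) for $0\le i<m-1$. Condition (S3) is vacuous, as the symbol has $e_0=0$. Let $\mathfrak W$ be the set of these $w$. The carries of $w$ satisfy the recursion (3) for $0\le i<m$, now with $c_0=0$ and $c_m=0$.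

We want the rule by which a bottom $w^2$ is glued to a top. Put
$$1\leftrightarrow t,\qquad x_0\leftrightarrow x_3,\quad x_1\leftrightarrow x_2,\qquad x_0x_1\leftrightarrow x_2x_3,\quad x_0x_2\leftrightarrow x_1x_3,$$
written $\beta\mapsto\beta^\vee$, and for $w\in\mathfrak W$ define
$$w^\vee=(\beta_0^\vee,\dots,\beta_{m-1}^\vee,1;\ e_0^\vee,\dots,e_{m-1}^\vee,0),$$
where $e_i^\vee=1-e_i$, except that $e_i^\vee=e_i=0$ if $i\ge1$ and $\beta_{i-1}\in\mathsf M$.

**Example.** For $m=1$: $\mathfrak W=\{x_0,x_1,x_2,x_3,z\}$, and the duals are $zx_3,zx_2,zx_1,zx_0,t$, the five tops of Section 1. For $m=2$, $w=x_0x_1z$ has $\beta_0\in\mathsf M$, $e_0=1$, $\beta_1=1$, $e_1=0$, and $w^\vee=x_2x_3\,t^2$, of degree $6=2q_0-2$.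

**Lemma 5.** $w\mapsto w^\vee$ is a bijection $\mathfrak W\to\mathfrak L$.

**Proof.** Let $c'_i$ be the carries of $w^\vee$, with $c_0'=1$. I show by induction on $i\le m$ that $c'_i\in\{0,1\}$ is defined, that $c_i+c_i'=1$ if $i=0$ or $\beta_{i-1}\notin\mathsf M$, and that $c_i=c_i'=1$ if $\beta_{i-1}\in\mathsf M$. This is clear for $i=0$. Suppose it holds for some $i<m$. In the first case $e_i+e_i^\vee=1$; in the second $e_i=e_i^\vee=0$. In both cases $c_i+c'_i+e_i+e_i^\vee=2$. Since $\deg\beta_i^\vee\equiv\deg\beta_i\pmod2$ and $\deg\beta_i+e_i+c_i$ is odd, $\deg\beta_i^\vee+e_i^\vee+c'_i$ is odd and between $0$ and $4$; so $c'_{i+1}\in\{0,1\}$ exists. Adding the two carry equations gives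
$$\deg\beta_i+\deg\beta_i^\vee=2(c_{i+1}+c'_{i+1}).$$
For $\beta_i\notin\mathsf M$ the left side is $2$, so $c_{i+1}+c'_{i+1}=1$. For $\beta_i\in\mathsf M$ it is $4$, so both are $1$. The induction is complete.

As $c_m=0$, we have $\beta_{m-1}\notin\mathsf M$ and $c'_m=1$. Then column $m$ of $w^\vee$, which is $(1,0)$, gives $c'_{m+1}=0$, which proves (S1). (S2) holds since $\beta_i^\vee\in\mathsf M$ iff $\beta_i\in\mathsf M$, in which case $i<m-1$ and $e_{i+1}^\vee=0$. (S3) is vacuous. As $\beta_{m-1}^\vee\notin\mathsf M$, we have $w^\vee\in\mathfrak L$. The map is injective, and $|\mathfrak W|=|K|=|\mathfrak L|$. $\square$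

## 8. Explicit classes in $H^1(\mathcal O)$ and their residues

Let $U'=X\setminus\{h_2=0\}\ni\infty$; then $\{U,U'\}$ is an affine cover of $X$. The pairing $\langle f,\omega\rangle=\operatorname{Res}_\infty(f\omega)$ between $H^1(\mathcal O)$ and $H^0(\Omega^1)$ is the perfect Serre duality pairing. From $\operatorname{Res}(\omega)=\operatorname{Res}(V\omega)^2$ and $V(f^2\omega)=fV\omega$,
$$\langle Ff,\omega\rangle=\langle f,V\omega\rangle^2.\tag{4}$$

**Step 1: classes killed by $F$ whose lifts map to the bottoms.** For $w\in\mathfrak W$ put $f_w=w\,z^{q_0+1}h_2^{-q_0}\in\mathcal O(U\cap U')$. By (R5),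
$$f_w^2=u+u',\qquad u=w^2y\in\mathcal O(U),\qquad u'=w^2h_1h_2^{1-2q_0}\in\mathcal O(U').\tag{5}$$
Here $u'$ is regular at $\infty$, because $v_\infty(u')\ge-2(q_0-1)\Delta-(q+2q_0)+(2q_0-1)\Delta=\Delta-(q+2q_0)=1$. Hence $Ff_w=0$ in $H^1(\mathcal O)$. For any lift of $f_w$ to $D$,
$$F(\text{lift})=[(0,0,u+u')]=[(du,du',0)],\tag{6}$$
which is the holomorphic form $du=w^2\,dy$. (Note $du=du'$ on $U\cap U'$, as $d(f_w^2)=0$.)

**Step 2: which forms does $f_w$ see?**

**Proposition 6.** For $w\in\mathfrak W$ and $r\in\mathfrak L$, $\langle f_w,r\,dy\rangle=1$ if $r=w^\vee$, and $0$ otherwise.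

**Proof.** *Vanishing rules.* For $A\in P_{4q_0-2}$ let $\rho(A)=\operatorname{Res}_\infty(ev(A)h_2^{-q_0}dy)$. Since $w$, $r$ and $z^{q_0+1}$ have degrees $q_0-1$, $2q_0-2$ and $q_0+1$, $\langle f_w,r\,dy\rangle=\rho(wrz^{q_0+1})$. We have:

- (i) $\rho(A)=0$ if $x_3^{q_0}\mid A$, because the form is regular on $U$ and the sum of all residues is $0$.
- (ii) $\rho(A)=0$ if $x_0^{q_0}\mid A$, because the order at $\infty$ is $\ge-(3q_0-2)\Delta+q_0\Delta+(2q_0-2)\Delta=0$.
- (iii) $\rho(A)=0$ if $zx_1^{q_0}\mid A$ or $zx_2^{q_0}\mid A$. Indeed (R3), (R4) give $ev(zx_1^{q_0})=ev(x_0^{q_0}x_2+x_0x_3^{q_0})$ and $ev(zx_2^{q_0})=ev(x_0^{q_0}x_3+x_1x_3^{q_0})$; apply (i) and (ii).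

Write $w=z^E\prod_{i<m}\beta_i^{2^i}$ and $r=z^{E'}\prod_{i<m}\gamma_i^{2^i}$, with bits $e_i,e_i'$ of $E,E'$ for $i<m$, and put $s_i=e_i+e'_i$. (Column $m$ of $r$ is $(1,0)$.)

*The case $s_0\ne1$.* Then $E+E'$ is even, so the exponent of $z$ in $wrz^{q_0+1}$ is odd. Replacing $z^2$ by $\theta$, which has the same degree and the same value, we get $\rho$ of a combination of monomials $z\,x^a$ with $|a|=4q_0-3>4(q_0-1)$. Some exponent is $\ge q_0$, so the value is $0$ by (i)–(iii).

*The case $s_0=1$: reduction to a coefficient.* Put $s_m:=1$. The exponent of $z$ is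
$$E+E'+q_0+1=1+\sum_{i=1}^{m}2^is_i+1=2\Bigl(1+\sum_{i<m}2^is_{i+1}\Bigr).$$
Replacing $z^2$ by $\theta$ we get $\rho(\theta G)$ with $G=\prod_{i<m}P_i^{2^i}$, $P_i=\beta_i\gamma_i\theta^{s_{i+1}}$, $\deg G=4q_0-4$. A monomial of $G$ with some exponent $\ge q_0$ contributes $0$: for $x_0,x_3$ by (ii), (i); for $x_1,x_2$ replace the factor $\theta$ by $z\cdot z$ and use (iii). The only other monomial of degree $4(q_0-1)$ is $(x_0x_1x_2x_3)^{q_0-1}$. So the value is $\alpha\cdot\rho(\theta(x_0x_1x_2x_3)^{q_0-1})$, where $\alpha\in\mathbb F_2$ is the coefficient of that monomial in $G$. By (i) the summand $x_0x_3$ of $\theta$ contributes $0$, so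
$$\rho(\theta(x_0x_1x_2x_3)^{q_0-1})=\operatorname{Res}_\infty\bigl((yh_1)^{q_0}h_2^{-1}dy\bigr).$$
This form has order $-q_0(2q+2q_0)+\Delta+(2q_0-2)\Delta=-(2qq_0+q)+(2qq_0+q-1)=-1$ at $\infty$, so its residue is nonzero. The curve, the point $\infty$ and the form are defined over $\mathbb F_2$, so the residue is $1$. Hence the value is $\alpha$.

*A digit-by-digit recursion for $\alpha$.* For $A\in\mathbb F_2[x_0,\dots,x_3]$ write uniquely $A=\sum_Sx^SA_S^2$, over $S\subset\{0,1,2,3\}$ with $x^S=\prod_{s\in S}x_s$, and let $\mathcal C(A)=A_{\{0,1,2,3\}}$. Then $\mathcal C$ is additive, $\mathcal C(H^2A)=H\,\mathcal C(A)$, and $\mathcal C$ maps degree $d$ to degree $(d-4)/2$; it is $0$ on homogeneous polynomials of degree $<4$ or of odd degree, and on degree $4$ it is the coefficient of $x_0x_1x_2x_3$. A monomial with all exponents $a_j$ odd goes to the monomial with exponents $(a_j-1)/2$; all other monomials go to $0$. So $\mathcal C$ sends $(x_0x_1x_2x_3)^{2^j-1}$ to $(x_0x_1x_2x_3)^{2^{j-1}-1}$, and, since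 $\mathcal C^m(G)$ has degree $0$, it is the constant $\alpha$. With $Q_0=1$ and $Q_{i+1}=\mathcal C(Q_iP_i)$, the rule $\mathcal C(H^2A)=H\,\mathcal C(A)$ gives $\mathcal C^i(G)=Q_iP_iP_{i+1}^2P_{i+2}^4\cdots$ for $i<m$ and $\mathcal C^m(G)=Q_m$. So $\alpha=Q_m$.

*When is $\alpha\ne0$?* Let $c_i,c_i'$ be the carries of $w,r$: $c_0=0$, $c'_0=1$, $c_m=0$, and $c'_m=1$ from column $m$ of $r$. Suppose $\alpha\ne0$; then all $Q_i\ne0$. I show by induction that $Q_i=1$ and $c_i+c'_i+s_i=2$. This holds for $i=0$. Given it for $i<m$, adding the carry equations yields $\deg(\beta_i\gamma_i)=2(c_{i+1}+c'_{i+1})\in\{0,2,4\}$, and $Q_{i+1}=\mathcal C(\beta_i\gamma_i\theta^{s_{i+1}})\ne0$.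

- Degree $0$: $\mathcal C(1)=\mathcal C(\theta)=0$ and $\mathcal C(\theta^2)=\theta\,\mathcal C(1)=0$. Impossible.
- Degree $2$, so $c_{i+1}+c'_{i+1}=1$: for $s_{i+1}=0$ we get $0$ by degree, and for $s_{i+1}=2$ we get $\theta\,\mathcal C(\beta_i\gamma_i)=0$. So $s_{i+1}=1$, and $Q_{i+1}$ is the coefficient of $x_0x_1x_2x_3$ in $\beta_i\gamma_i(x_0x_3+x_1x_2)$. It is $1$ for $\{\beta_i,\gamma_i\}=\{1,t\}$; it is $0$ if one is $1$ and the other lies in $\mathsf M$; for $\beta_i=x_a$, $\gamma_i=x_b$ it is $1$ iff $\{a,b\}$ is $\{0,3\}$ or $\{1,2\}$. So $\gamma_i=\beta_i^\vee\notin\mathsf M$, $Q_{i+1}=1$, and $c_{i+1}+c'_{i+1}+s_{i+1}=2$.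
- Degree $4$, so $c_{i+1}=c'_{i+1}=1$ and hence $i+1<m$: here $\beta_i,\gamma_i\in\mathsf M\cup\{t\}$. Suppose $s_{i+1}=1$. By (S2) they are not both in $\mathsf M$. If both are $t$, $\mathcal C(t^2\theta)=t\,\mathcal C(\theta)=0$. If one is $\beta\in\mathsf M$ and the other $t$, then $\mathcal C(\beta t\theta)=\mathcal C(\beta t^2)+\mathcal C(\beta\,x_0x_1x_2x_3)=0$, since $\mathcal C(\beta t^2)=t\,\mathcal C(\beta)=0$ and $\beta\,x_0x_1x_2x_3$ has two even exponents. Suppose $s_{i+1}=2$. By (S2) both are $t$, and $\mathcal C(t^2\theta^2)=t\theta\,\mathcal C(1)=0$. So $s_{i+1}=0$, and $Q_{i+1}$ is the coefficient of $x_0x_1x_2x_3$ in $\beta_i\gamma_i$. It is $0$ if $t$ occurs, as $x_1x_2\notin\mathsf M\cup\{t\}$; for $\beta_i,\gamma_i\in\mathsf M$ it is $1$ iff $\gamma_i=\beta_i^\vee$. So $\gamma_i=\beta_i^\vee\in\mathsf M$, $Q_{i+1}=1$, and $c_{i+1}+c'_{i+1}+s_{i+1}=2$.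

Hence $\alpha\ne0$ implies $\gamma_i=\beta_i^\vee$ for all $i<m$, $s_0=1$, and for $0\le i<m-1$: $s_{i+1}=1$ if $\beta_i\notin\mathsf M$, and $s_{i+1}=0$, i.e. $e_{i+1}=e'_{i+1}=0$, if $\beta_i\in\mathsf M$. That is, $r=w^\vee$.

Conversely let $r=w^\vee$. Then $s_0=1$; for $i<m-1$ the number $s_{i+1}$ is as just described; and for $i=m-1$ we have $\beta_{m-1}\notin\mathsf M$ and $s_m=1$. The same computations, $\mathcal C(\beta_i\beta_i^\vee\theta)=1$ for $\beta_i\notin\mathsf M$ and $\mathcal C(\beta_i\beta_i^\vee)=1$ for $\beta_i\in\mathsf M$, give $Q_i=1$ for all $i$. So the value is $1$. $\square$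

## 9. A basis of $H^1_{dR}$ permuted by $F$ and $V$

**Step 1: $\mathfrak B$ is a basis of $H^0(\Omega^1)$.** If $\sum_{w\in\mathfrak W}\lambda_w\,ev(w)=0$, then $\sum\lambda_wf_w=0$, and pairing with $w_1^\vee$ gives $\lambda_{w_1}=0$. So the functions $w\in\mathfrak W$ are linearly independent. Hence so are their squares (take square roots of coefficients), i.e. the elements of $K$. Suppose $\sum\lambda_bb=0$ is a nontrivial relation. For each $b$ there is, by Lemma 4, a unique $s(b)$ with $v^{s(b)}(b)\in K$. Let $s=\max\{s(b):\lambda_b\ne0\}$ and apply $V^s$. Terms with $s(b)<s$ vanish, and since $v$ is injective the others give a nontrivial relation among distinct elements of $K$, a contradiction. As $|\mathfrak B|=g$, $\mathfrak B$ is a basis. Let $\{b^*\}$ be the dual basis of $H^1(\mathcal O)$.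

**Step 2: $F$ on $H^1(\mathcal O)$.** By (4), $\langle F(b'^*),b\rangle=\langle b'^*,Vb\rangle^2$ is $0$ for $b\in K$ and $\delta_{b',v(b)}$ for $b\notin K$. So
$$F(v(b)^*)=b^*\ (b\notin K),\qquad F(r^*)=0\ (r\in\mathfrak L).$$
Moreover $f_w=(w^\vee)^*$ in $H^1(\mathcal O)$: the pairing with $\mathfrak L$ is Proposition 6, and for $b\notin K$, $\langle f_w,v(b)\rangle^2=\langle Ff_w,b\rangle=0$.

**Step 3: lifts to $D$.** We want lifts $\tilde b$ of all $b^*$ on which $V$ is as simple as possible. Since $F$ kills $H^0(\Omega^1)$, $F:D\to D$ induces $\bar F:H^1(\mathcal O)=D/H^0(\Omega^1)\to D$.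

For $b\notin K$ put $\tilde b:=\bar F(v(b)^*)$. It lifts $F(v(b)^*)=b^*$, and $V\tilde b=0$ since $VF=0$.

For $w^2\in K$ start with any lift $\lambda=(\omega,\omega',f)$ of $(w^2)^*$. Let $w_1\in\mathfrak W$ and write $f_{w_1}^2=u+u'$ as in (5), so $u=w_1^2y$. Near $\infty$ the form $V\lambda$ is $V\omega'$, so
$$\langle f_{w_1},V\lambda\rangle^2=\operatorname{Res}_\infty(f_{w_1}V\omega')^2=\operatorname{Res}_\infty(f_{w_1}^2\omega')=\operatorname{Res}_\infty(u\,\omega')$$
because $u'\omega'$ is regular at $\infty$. Next, $\omega'=\omega-df$ gives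
$$\operatorname{Res}_\infty(u\,\omega')=\operatorname{Res}_\infty(u\,\omega)-\operatorname{Res}_\infty(u\,df)=\operatorname{Res}_\infty(f\,du)=\langle(w^2)^*,w_1^2dy\rangle=\delta_{w,w_1}.$$
Here $u\omega$ is regular on $U$, so $\operatorname{Res}_\infty(u\omega)=0$, and the exact form $d(uf)$ has no residue. Since $f_{w_1}=(w_1^\vee)^*$, the coefficient of $V\lambda$ at $r\in\mathfrak L$ is $1$ for $r=w^\vee$ and $0$ otherwise. The remaining terms of $V\lambda$ lie in the span of $\mathfrak B\setminus\mathfrak L=v(\mathfrak B\setminus K)$, which is $V(H^0(\Omega^1))$. Adding a suitable element of $H^0(\Omega^1)$ to $\lambda$ we obtain a lift $\widetilde{w^2}$ of $(w^2)^*$ with $V\,\widetilde{w^2}=w^\vee$.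

**Step 4: the table.** $D$ has the basis $\mathcal D=\mathfrak B\sqcup\tilde{\mathfrak B}$, $\tilde{\mathfrak B}=\{\tilde b:b\in\mathfrak B\}$. For $b\notin K$, $F\,\widetilde{v(b)}=\bar F(v(b)^*)=\tilde b$. For $w\in\mathfrak W$, $F\,\widetilde{w^\vee}=\bar F((w^\vee)^*)=\bar F(f_w)=w^2$ by (6). So we have a map $\pi$ on $\mathcal D$ with letters $\varepsilon_0(d)$:

| $d$ | letter $\varepsilon_0(d)$ | $\pi(d)$ | relation |
|---|---|---|---|
| $b\notin K$ | $V$ | $v(b)$ | $Vb=v(b)$ |
| $w^2\in K$ | $F$ | $\widetilde{w^\vee}$ | $F\,\widetilde{w^\vee}=w^2$ |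
| $\tilde b$, $b\notin K$ | $F$ | $\widetilde{v(b)}$ | $F\,\widetilde{v(b)}=\tilde b$ |
| $\widetilde{w^2}$ | $V$ | $w^\vee$ | $V\,\widetilde{w^2}=w^\vee$ |

It is a permutation because $v(\mathfrak B\setminus K)=\mathfrak B\setminus\mathfrak L$ and $\{w^\vee\}=\mathfrak L$. $F$ kills $\mathfrak B$, and $V$ kills every $d$ with letter $F$. So the table determines $F$ and $V$ on $D$. Put
$$\varepsilon_t(d)=\varepsilon_0(\pi^td)\qquad(t\in\mathbb Z).$$
By the table, $d\in\mathfrak B\iff\varepsilon_{-1}(d)=V$.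

**Examples.** For $m=1$ the permutation runs $z\mapsto y\mapsto1\mapsto\widetilde{zh_2}\mapsto\widetilde{h_1h_2}\mapsto\widetilde{h_2^2}\mapsto z$, with letters $V,V,F,F,F,V$: the cyclic word $V^3F^3$. For $m=2$ take $w=tz$, i.e. $\beta=(t,1)$, $e=(1,0)$. Then $w^\vee=(1,t,1;0,1,0)=t^2z^2=w^2$. With $b=t^2z^2$ the table says $F\tilde b=b=V\tilde b$: a copy of $\mathbb E/\mathbb E(F+V)$.

## 10. The letters obey ties and antiperiods

It remains to understand the sequences $\varepsilon(d)$. For $d=b$ or $d=\tilde b$ put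
$$J(d)=\{i:\beta_i\in\mathsf X,\ 0\le i\le m\}\cup\{i+m+1:\beta_i\in\mathsf M,\ 0\le i\le m-1\}\subset\mathbb Z/n.$$

**Lemma 7.** $J(d)\in\mathcal J$, and $J(\pi d)=J(d)-1$.

**Proof.** *$J(d)\in\mathcal J$.* We exclude that $J(d)$ contains both elements of a pair $\{j,j+m\}$. Pair $\{0,m\}$: $\beta_0\in\mathsf X$ forces $e_0=1$, so $\beta_m\notin\mathsf X$ by (S3). Pair $\{i,i+m\}$ with $1\le i\le m$, where $i+m=(i-1)+m+1$: $\beta_{i-1}\in\mathsf M$ forces $c_i=1$ by (3) and $e_i=0$ by (S2), so $\deg\beta_i$ is even by (3), and $\beta_i\notin\mathsf X$. Pair $\{i+m+1,\,i\}$ with $0\le i\le m-1$: $\beta_i$ is not in both $\mathsf M$ and $\mathsf X$. These are all $n$ pairs.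

*$J(\pi d)=J(d)-1$.* Consider a step $b\mapsto v(b)$. An element of $\mathsf M$ in column $0$ (label $m+1$) becomes one of $\mathsf X$ in column $m$ (label $m$). An element of $\mathsf X$ in column $0$ (label $0$) becomes one of $\mathsf M$ in column $m-1$ (label $2m\equiv-1$), and in this case column $m$ had $\beta_m=1$. An entry $t$ in column $0$ creates the entry $1$ in column $m$. The other columns shift by one, which lowers their labels by one. For a step $w^2\mapsto w^\vee$, column $0$ had $\beta_0=1$, the new column $m$ has entry $1$, the other columns shift by one, and $\vee$ preserves $\mathsf X$ and $\mathsf M$. $\square$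

**Proposition 8.** $\varepsilon(d)\in\Omega_{J(d)}$; and for each $J\in\mathcal J$ and $\varepsilon\in\Omega_J$ exactly $4^{|J|}$ elements $d\in\mathcal D$ have $J(d)=J$ and $\varepsilon(d)=\varepsilon$.

**Proof.** Since $J(\pi^sd)=J(d)-s$ and $\varepsilon(\pi^sd)=S^s\varepsilon(d)$, each rule in (1) need only be checked, for all $d$, at one value of $t$.

**Step 1: the tie rule at $t=0$.** $0\in T_J$ means $0\in J$ or $m+1\in J$, i.e. $\beta_0\in\mathsf X$ or $\beta_0\in\mathsf M$. Then $b\notin K$. If $d=b$, then $\varepsilon_0=V=\varepsilon_{-1}$; if $d=\tilde b$, then $\varepsilon_0=F=\varepsilon_{-1}$.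

**Step 2: a label that travels unchanged.** For a column $i$ with $\beta_i\in\{1,t\}$, call its absolute type in $d$ the element $\beta_i$ if $d=b$, and $\beta_i^\vee$ if $d=\tilde b$. For $1\le i\le m-1$, column $i$ of $d$ becomes column $i-1$ of $\pi d$ with the same absolute type: by the table, either $\beta_i$ and the side ($\mathfrak B$ or $\tilde{\mathfrak B}$) are unchanged, or $\beta_i$ is dualized and the side changes. If column $0$ has $\beta_0\in\{1,t\}$, then $\varepsilon_0(d)=V$ iff its absolute type is $t$. Indeed, for $d=b$, $\beta_0=t$ gives $V$, and $\beta_0=1$ gives $b\in K$ and letter $F$; for $d=\tilde b$, $\beta_0=1$ gives $V$ and $\beta_0=t$ gives $F$.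

**Step 3: the antiperiod rule at $t=m$.** Let $m\in E_J$, i.e. $m\notin J$ and $0\notin J$. Then $\beta_m=1$ and $\beta_0\in\{1,t\}\cup\mathsf M$, so column $m-1$ of $\pi d$ comes from column $m$ of $d$. Its entry and absolute type are:

- $d=b\notin K$: it is $1$ in $v(b)\in\mathfrak B$, absolute type $1$;
- $d=w^2$: it is $1^\vee=t$ in $\widetilde{w^\vee}$, absolute type $1$;
- $d=\tilde b$, $b\notin K$: it is $1$ in $\widetilde{v(b)}$, absolute type $t$;
- $d=\widetilde{w^2}$: it is $1^\vee=t$ in $w^\vee\in\mathfrak B$, absolute type $t$.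

So the absolute type is $t$ iff $d\in\tilde{\mathfrak B}$ iff $\varepsilon_{-1}(d)=F$. After $m-1$ further steps this column is column $0$ of $\pi^md$, with the same absolute type. Hence $\varepsilon_m=V$ iff $\varepsilon_{-1}=F$, which is the rule.

**Step 4: an upper bound for the fibres.** Let $(J,\varepsilon)$ be given. The letter $\varepsilon_{-1}$ determines the side of $d$. The set $J$ determines which columns lie in $\mathsf X$ or $\mathsf M$; there are $|J|$ of them, each with four possible entries. Any other column $i\le m-1$ has entry $1$ or $t$, with absolute type $t$ iff $\varepsilon_i=V$, because it becomes column $0$ of $\pi^id$. Column $m$ has entry $1$ if $m\notin J$. The $e_i$ are then determined recursively by $c_0=1$, $e_i\equiv1+\deg\beta_i+c_i\pmod2$ and (3). So each fibre has at most $4^{|J|}$ elements.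

**Step 5: counting forces equality.** Since $\gcd(m,n)=1$, $\mathcal J$ is the set of independent sets of the $n$-cycle on $\mathbb Z/n$ with edges $\{j,j+m\}$. Walk around this cycle with states "not in $J$", "in $J$", and charge a factor $2$ when leaving a vertex of $J$. This shows that $\sum_J2^{|J|}$ is the trace of the $n$-th power of $\begin{pmatrix}1&1\\2&0\end{pmatrix}$, whose eigenvalues are $2$ and $-1$. With Lemma 1 and $n$ odd,
$$\sum_{J\in\mathcal J}4^{|J|}|\Omega_J|=2^{m+1}\sum_J2^{|J|}=2^{m+1}(2^n+(-1)^n)=2q_0(q-1)=2g=|\mathcal D| .$$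
Every $d$ lies in exactly one fibre, so all the upper bounds are attained. $\square$

## 11. From the permuted basis to word modules: Theorem A

**Proof of Theorem A.** Let $D_\varepsilon$ be the span of $\{d\in\mathcal D:\varepsilon(d)=\varepsilon\}$. By Proposition 8, $D=\bigoplus_{\varepsilon\in\mathcal E}D_\varepsilon$ and $\dim D_\varepsilon=\mu(\varepsilon)$. If $\varepsilon_0=V$, then $V$ maps $D_\varepsilon$ bijectively to $D_{S\varepsilon}$, and $F$ kills $D_{S\varepsilon}$. If $\varepsilon_0=F$, then $F$ maps $D_{S\varepsilon}$ bijectively to $D_\varepsilon$, and $V$ kills $D_\varepsilon$. So we have $\sigma^{-1}$-semilinear bijections $\Phi:D_\varepsilon\to D_{S\varepsilon}$ ($V$, respectively the inverse of $F$), which send $d$ to $\pi d$ on $\mathcal D$.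

A cycle of $\pi$ may return to the same letter sequence before it returns to the same element; this has to be straightened. Let $\varepsilon$ have least period $\ell$. Then $\Phi^\ell$ is a $\sigma^{-\ell}$-semilinear bijection of $D_\varepsilon$. Lang's theorem says that a $\sigma^\ell$-semilinear bijection of a finite-dimensional $k$-vector space has a basis of fixed vectors. Applied to the inverse of $\Phi^\ell$, it gives a basis of $D_\varepsilon$ of vectors fixed by $\Phi^\ell$. For each fixed vector $x$ in this basis the elements $z_i=\Phi^i(x)\in D_{S^i\varepsilon}$, $i\in\mathbb Z/\ell$, satisfy exactly the defining relations of $N(\varepsilon)$ and span a copy of it; they are independent because the $D_{S^i\varepsilon}$ are distinct summands. Hence $\bigoplus_{i\in\mathbb Z/\ell}D_{S^i\varepsilon}\cong N(\varepsilon)^{\mu(\varepsilon)}$, and summing over shift classes proves the theorem. $\square$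

## 12. A final filtration from the past of a sequence: Theorem B

**Proof of Theorem B.** **Step 1: an ordered basis.** Let $\mathcal D'$ be the basis of $D$ consisting of the fixed vectors just found, for one representative of each shift class, and their translates $\Phi^i(x)$, with the induced permutation $\pi$ and letter sequences. Periodic sequences with equal pasts $(\varepsilon_i)_{i<0}$ are equal, so $<$ is a total order on $\mathcal E$. Refine it to a total order on $\mathcal D'$: on one representative of each shift class choose an order of the fixed vectors, and transport it by $\pi$. This is consistent since $\pi^\ell$ fixes each fixed vector. (The basis $\mathcal D$ itself might not allow this, since $\pi^\ell$ could permute the elements with a given sequence.)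

**Step 2: $\pi$ respects the order.** The letter sequence of $\pi d$ is $S\varepsilon(d)$. Its value at $-1$ is $\varepsilon_0(d)$, and its earlier past is the past of $\varepsilon(d)$. So $\pi$ is increasing on $\{\varepsilon_0=V\}$ and on $\{\varepsilon_0=F\}$. Every $d$ with $\varepsilon_{-1}(d)=V$ precedes every $d$ with $\varepsilon_{-1}(d)=F$, and $\pi$ maps $\{\varepsilon_0=V\}$ onto $\{\varepsilon_{-1}=V\}$ and $\{\varepsilon_0=F\}$ onto $\{\varepsilon_{-1}=F\}$.

**Step 3: the flag is final.** Let $N_i$ be the span of the first $i$ elements $d_1<\cdots<d_i$. Since $V$ and $F$ map basis elements to basis elements or $0$, injectively where nonzero,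
$$V(N_i)=\langle\pi d_j:j\le i,\ \varepsilon_0(d_j)=V\rangle,\qquad F^{-1}(N_i)=\langle d:\varepsilon_{-1}(d)=V\rangle+\langle\pi d_j:j\le i,\ \varepsilon_0(d_j)=F\rangle .$$
By Step 2, the first space is spanned by an initial segment of $\{\varepsilon_{-1}=V\}$, the second by all of $\{\varepsilon_{-1}=V\}$ and an initial segment of $\{\varepsilon_{-1}=F\}$. Both are thus spanned by initial segments of $\mathcal D'$, i.e. are members of the flag. So $(N_i)$ is stable under $V$ and $F^{-1}$, hence a final filtration, and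
$$\nu_i=\dim V(N_i)=\#\{j\le i:\varepsilon_0(d_j)=V\}.$$
The elements of $\mathcal D'$ with sequence $\varepsilon$ number $\mu(\varepsilon)$ and are consecutive; this is the statement. $\square$

## 13. Negation, reversal and independence of conventions

The family $\{(J,\varepsilon):\varepsilon\in\Omega_J\}$ is stable under $\varepsilon\mapsto\neg\varepsilon$, since both rules in (1) are. It is also stable under the reversal $\varepsilon'_t=\varepsilon_{-t}$ together with $J'=1-J-m$. Indeed $J'+m=1-J$, so $J'\in\mathcal J$, $T_{J'}=1-T_J$, $E_{J'}=1-E_J$ and $|J'|=|J|$. The blocks of $\varepsilon'$ are the intervals $[1-\tau_{i+1},1-\tau_i)$, and the antiperiodicity of $\eta$ is preserved, so $\varepsilon'\in\Omega_{J'}$ by Lemma 1.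

Exchanging $F$ and $V$ in $N(\varepsilon)$ gives the word module of $j\mapsto\neg\varepsilon_{-j-1}$: put $y_j=z_{-j}$; if $\varepsilon_{-j-1}=F$, then $Fz_{-j}=z_{-j-1}$ becomes $Vy_j=y_{j+1}$, and if $\varepsilon_{-j-1}=V$, then $Vz_{-j-1}=z_{-j}$ becomes $Fy_{j+1}=y_j$. Dualizing exchanges the transposes of $F$ and $V$: in the dual basis, $Vz_i=z_{i+1}$ becomes $Fz_{i+1}^*=z_i^*$, and $Fz_{i+1}=z_i$ becomes $Vz_i^*=z_{i+1}^*$, so we get the word module of $\neg\varepsilon$. By the two stabilities, the collection of word modules with multiplicities is the same in every convention.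

## 14. Computing multiplicities, and the cases $m=1$ and $m=2$

**A formula for $\mu$.** For $c\in\mathbb Z/n$ let $\mathrm{tie}_c=1$ if $\varepsilon_t=\varepsilon_{t-1}$ for all $t\equiv c$, and $0$ otherwise; let $\mathrm{anti}_c=1$ if $\varepsilon_t\ne\varepsilon_{t-m-1}$ for all $t\equiv c$, and $0$ otherwise. Then
$$\mu(\varepsilon)=\operatorname{tr}\bigl(M_0M_mM_{2m}\cdots M_{(n-1)m}\bigr),\qquad M_c=\begin{pmatrix}\mathrm{anti}_c&2\,\mathrm{tie}_c\\2\,\mathrm{tie}_c&0\end{pmatrix}.$$
Indeed $J\in\mathcal J$ corresponds to a set of disjoint dimers $\{j,j+m\}$ on the $n$-cycle $0,m,2m,\dots$, and $\varepsilon\in\Omega_J$ iff all covered sites are tie and all uncovered sites are anti. The two matrix states record whether the edge entering, respectively leaving, the site is a dimer. Each dimer has weight $4=2\cdot2$.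

**Example.** For $m=1$ and the sequence alternating on the blocks $[2,5),[5,8),\dots$, we find $\mathrm{tie}=(1,1,0)$ and $\mathrm{anti}=(1,0,1)$ at $c=0,1,2$. The product $\begin{pmatrix}1&2\\2&0\end{pmatrix}\begin{pmatrix}0&2\\2&0\end{pmatrix}\begin{pmatrix}1&0\\0&0\end{pmatrix}=\begin{pmatrix}4&0\\0&0\end{pmatrix}$ has trace $4$.

**Proposition 9.** In the decomposition of Theorem A, $\mathbb E/\mathbb E(F^{2m+1}+V^{2m+1})$ occurs with multiplicity exactly $4^m$. On $H^0(\Omega^1)$ one has $V^{2m+1}=0$ and $\operatorname{rank}V^{2m}=4^m$.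

**Proof.** Let $\varepsilon\in\Omega_J$ have $n$ consecutive equal letters. These positions contain $2\kappa+1$ consecutive $\tau_i$'s, with equal $\eta_i$. If $\kappa\ge1$, then $2\kappa+1\ge\kappa+2$, contradicting $\eta_i=\neg\eta_{i-\kappa-1}$. So $\kappa=0$, $E_J$ is one residue class, and $\varepsilon$ alternates in blocks of exactly $n$ letters. Here $J$ is determined by $E_J$, as the unique dimer cover of the path obtained by removing one vertex of the cycle, and every residue class occurs. So the $2n$ sequences with word $V^nF^n$ are in $\mathcal E$, each with $\mu=4^m$. On $H^0(\Omega^1)$, $\operatorname{rank}V^s=\#\{d\in\mathcal D:\varepsilon_{-1}=\varepsilon_0=\cdots=\varepsilon_{s-1}=V\}$. For $s=2m+1$ this asks for $n+1$ consecutive equal letters, so it is $0$. For $s=2m$ it is $\mu$ of a single sequence, i.e. $4^m$. $\square$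

**Proposition 10.** In the decomposition of Theorem A, $\mathbb E/\mathbb E(F+V)$ occurs with multiplicity $1$ if $m$ is even and $0$ if $m$ is odd.

**Proof.** An alternating $\varepsilon$ has no ties, so $T_J=\emptyset$ and $J=\emptyset$. Then (1) says $\varepsilon_t=\neg\varepsilon_{t-m-1}$ for all $t$, which holds iff $m+1$ is odd. $\square$

**The $a$-number.** It equals $\dim\ker(V|H^0(\Omega^1))=|K|=|\mathfrak W|$. Apply the subset bijection of Lemma 2 to $(\beta_i,e_{i+1})$, $i<m-1$, and to $\beta_{m-1}$, which has degree $\le1$. The elements of $\mathfrak W$ with $e_0=0$, respectively $e_0=1$, correspond to the monomials of degree $q_0-1$, respectively $q_0-2$, in four variables. So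
$$a=\binom{q_0+2}3+\binom{q_0+1}3=\frac{q_0(q_0+1)(2q_0+1)}6=\sum_{i\le q_0}i^2,$$
in agreement with the known value.

**The case $m=1$.** By the example after Lemma 1, $J=\emptyset$ gives $V^2F^2$ once, and $|J|=1$ gives $V^3F^3$ with multiplicity $4$:
$$D\cong\mathbb E/\mathbb E(F^2+V^2)\oplus\bigl(\mathbb E/\mathbb E(F^3+V^3)\bigr)^4,\qquad\nu=[0,0,0,0,0,1,2,\dots,9].$$
For $\nu$, list the sequences with $\varepsilon_{-1}=V$ in increasing order. Reading backwards from position $-1$, their pasts begin $VVV$; $VVFFV$; $VVFFF$; $VFFV$; $VFFF$. The pairs (multiplicity, $\varepsilon_0$) are $(4,F),(1,F),(4,V),(1,V),(4,V)$. So $\nu$ stays at $0$ for five steps and then rises nine times.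

**The case $m=2$.** Here $n=5$ and $g=124$. The sets with $|J|=2$ give $V^5F^5$ with multiplicity $16$. For $|J|=1$, $J=\{j\}$, we have $E_J=\{j+1,j+3,j+4\}$, so the blocks have lengths $2,1,2$ cyclically, and $\eta$ has antiperiod $2$. Running through twelve blocks with letters $VVFFVVFFVVFF$ and lengths $2,1,2,2,1,2,2,1,2,2,1,2$ gives the word $V^3F^4V^3F^3V^4F^3$. Its least period is $20$, since $V^4$ occurs once. The $5\cdot4=20$ pairs $(J,\varepsilon)$ form one shift orbit, hence multiplicity $4$. Finally $J=\emptyset$, $\varepsilon_t=\neg\varepsilon_{t-3}$, gives $V^3F^3$ and $VF$ once each: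
$$D\cong\Bigl(\tfrac{\mathbb E}{\mathbb E(F^5+V^5)}\Bigr)^{16}\oplus\Bigl(\tfrac{\mathbb EX_1+\mathbb EX_2+\mathbb EX_3}{V^3X_1=F^4X_2,\ V^3X_2=F^3X_3,\ V^4X_3=F^3X_1}\Bigr)^{4}\oplus\tfrac{\mathbb E}{\mathbb E(F^3+V^3)}\oplus\tfrac{\mathbb E}{\mathbb E(F+V)} .$$
The dimensions add up: $160+80+6+2=248=2g$.

By Theorem B, $\nu$ is piecewise linear with slopes alternately $0,1$ and vertices
$$(i,\nu_i)=(0,0),(20,0),(36,16),(41,16),(45,20),(49,20),(94,65),(95,65),(124,94).$$
To see this, order the sequences with $\varepsilon_{-1}=V$ by the number $j$ of consecutive $V$'s ending at position $-1$, largest first, then by the preceding runs. The pairs (multiplicity, $\varepsilon_0$) are as follows.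

- $j=5$: $(16,F)$.
- $j=4$: $(4,F)$, preceded by $F^3$; then $(16,V)$, preceded by $F^5$.
- $j=3$: $(4,F)$, with past $\cdots V^4F^3V^3$; $(1,F)$, from the word $V^3F^3$, with past $\cdots VF^3V^3F^3V^3$; $(4,V)$, inside $V^4$, with past $\cdots F^4V^3F^3V^3$; $(4,F)$, preceded by $F^4$; $(16,V)$, preceded by $F^5$.
- $j=2$: total multiplicity $12+1+16=29$, all with $\varepsilon_0=V$, since every $V$-run of length at least $2$ has length at least $3$.
- $j=1$: first $(1,F)$, from the word $VF$, whose past $\cdots VFV$ is the smallest; then total multiplicity $29$, all with $\varepsilon_0=V$.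

Adding up the multiplicities gives the vertices. The last one says $\nu_{124}=94$, so that $124-94=30=1+4+9+16$ is the $a$-number.
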